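# A deformation of the $F_4$ arrangement with projective dimension at least two

## 1. Three lines, three generators, one relation

Let $\mathbb K$ be a field of characteristic zero. Take the three lines $x=1$, $y=1$, $x+y=1$ in the plane. Homogenize them with a third coordinate $z$ and add the line at infinity $z=0$. This gives four planes in $\mathbb K^3$, with equations
$$x-z,\qquad y-z,\qquad L:=x+y-z,\qquad z .$$
We look for the polynomial vector fields that are tangent to all four planes. Consider those that kill $z$, so $\theta=f\partial_x+g\partial_y$ with $f,g\in T=\mathbb K[x,y,z]$. Tangency means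
$$f\in (x-z),\qquad g\in (y-z),\qquad f+g\in (L).$$
Write $f=(x-z)u$ and $g=(y-z)v$. Modulo $L$ we have $z\equiv x+y$, so $x-z\equiv -y$ and $y-z\equiv -x$. The third condition becomes $yu+xv\equiv 0$ in $T/L\cong\mathbb K[x,y]$. Hence $u\equiv xp$ and $v\equiv -yp$ modulo $L$ for some $p\in\mathbb K[x,y]$, and $(u,v)=p\,(x,-y)+L\,(q,r)$. So the module $M$ of these vector fields is generated by
$$\chi_1=(x-z)x\,\partial_x-(y-z)y\,\partial_y,\qquad \chi_2=(x-z)L\,\partial_x,\qquad \chi_3=(y-z)L\,\partial_y .$$
A relation $p\chi_1+q\chi_2+r\chi_3=0$ means $p\,(x,-y)+L(q,r)=0$. Then $L\mid p$, say $p=Lp'$, and $q=-xp'$, $r=yp'$. All relations are multiples of the single relation $L\chi_1=x\chi_2-y\chi_3$, and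
$$0\to T(-3)\to T(-2)^3\to M\to 0 .$$
The coefficients $L,x,y$ have positive degree, so this resolution is minimal: the module is not free, and its projective dimension is exactly $1$.

The linear forms $x$, $y$, $x+y$ are the positive roots of the root system $A_2$. Replace $A_2$ by another root system and the single level $1$ by an interval of levels. How long can the free resolution become?

## 2. Levels of roots between $-k$ and $k+j$

**Definition (logarithmic derivations).** Let $\mathcal B$ be a finite set of linear hyperplanes in $\mathbb K^n$ (a central arrangement), $R=\mathbb K[y_1,\dots,y_n]$, $\operatorname{Der}R=\bigoplus_i R\,\partial_{y_i}$, and $\alpha_H$ a linear form with kernel $H$. Then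
$$D(\mathcal B)=\{\theta\in\operatorname{Der}R\mid \theta(\alpha_H)\in R\,\alpha_H\ \text{ for all }H\in\mathcal B\}.$$
It is a graded $R$-module; the degree of a derivation is the degree of its coefficients. The arrangement is *free* if $D(\mathcal B)$ is a free module; the degrees of a homogeneous basis are its *exponents*.

**Definition (coning).** For an affine arrangement $\mathcal A$ in $\mathbb K^\ell$, the cone $c\mathcal A$ is the central arrangement in $\mathbb K^{\ell+1}$ that consists of the homogenized hyperplanes (by $z$) and $\{z=0\}$. It has $|\mathcal A|+1$ hyperplanes. Section 1 treats the cone over three lines.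

**Definition (deformations).** Let $V=\mathbb K^\ell$, $S=\mathbb K[x_1,\dots,x_\ell]$, and let $\Phi\subset V^*$ be a root system of rank $\ell$ with positive roots $\Phi^+$. For integers $p\le q$,
$$\mathcal A^{[p,q]}_{\Phi^+}=\{\alpha=i\mid \alpha\in\Phi^+,\ p\le i\le q,\ i\in\mathbb Z\}.$$
Section 1 is the case $A_2$, $[p,q]=[1,1]$.

Abe and Faenzi, in "On the projective dimension of some deformations of Weyl arrangements" (arXiv:2601.10466, 2026), state the following.

**Conjecture.** *Let $\Phi$ be an irreducible root system of rank $\ell\ge2$, let $k\ge0$, $j\ge2$ be integers and $\mathcal A=\mathcal A^{[-k,k+j]}_{\Phi^+}$. If $j=2$ and $\ell\ge3$, or if $\ell=2$, then $\operatorname{pd}D(c\mathcal A)=1$.*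

Here and below $D(c\mathcal A)$ is a module over $T=S[z]$, and the projective dimension (written $\operatorname{pd}_S$ in the conjecture) is taken over $T$. The conjecture holds for $A_2$. Section 1 is its analogue for $A_2$ with $j=2$ and $k=-1$, just outside the range. The conjecture is false in general.

**Theorem.** *Let $\Phi$ be of type $F_4$ with any choice of $\Phi^+$, let $k\ge0$, and let $\mathcal A=\mathcal A^{[-k,k+2]}_{\Phi^+}$. Then $\operatorname{pd}_{S[z]}D(c\mathcal A)\ge2$.*

Since $F_4$ is irreducible of rank $4\ge 3$, this contradicts the conjecture for $j=2$ and every $k\ge0$.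

How large could the projective dimension be? The module $D(c\mathcal A)$ is the kernel of $\operatorname{Der}T\to\bigoplus_H T/\alpha_H$. The image of this map is a submodule of a module of depth at least $1$, so $D(c\mathcal A)$ has depth at least $2$ and $\operatorname{pd}\le(\ell+1)-2=\ell-1$. For $\ell=2$ the only possible values are $0$ and $1$. For $F_4$ the theorem leaves $2$ and $3$; we do not decide between them, and we make no claim about the other cases of the conjecture.

**Algebra used.** Let $A$ be a finitely generated module over $S$ or over a localization $S_{\mathfrak q}$.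

* $\operatorname{pd}A=\max\{i:\operatorname{Ext}^i(A,S)\ne0\}$ for $A\neq 0$, since $\operatorname{pd}A$ is finite; similarly over $S_{\mathfrak q}$.
* Auslander–Buchsbaum: $\operatorname{pd}A_{\mathfrak q}+\operatorname{depth}A_{\mathfrak q}=\operatorname{ht}\mathfrak q$ if $A_{\mathfrak q}\ne0$.
* $\operatorname{depth}A_{\mathfrak q}\ge d$ iff the local cohomology $H^i_{\mathfrak q}(A_{\mathfrak q})$ vanishes for $i<d$; here $H^0_{\mathfrak q}$ is the submodule of elements killed by a power of $\mathfrak q$, and short exact sequences give long exact sequences.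

## 3. Working modulo $z$

Put $m=k+2\ge2$, so $[-k,k+2]=[2-m,m]$. The constructions of Sections 5–7 make sense verbatim for $m=1$, and the examples use $m=1$. Let $W$ be the Weyl group and $h$ the Coxeter number. Until Section 10, $\Phi$ is an irreducible reduced crystallographic root system of rank $\ell\ge2$. With simple roots as coordinates all roots have integer coefficients, so everything is defined over $\mathbb Q$.

For $\Sigma\subset\Phi^+$ let
$$B_\Sigma=\mathcal A^{[1-m,m]}_{\Phi^+}\setminus\{\alpha=1-m:\alpha\in\Sigma\},\qquad\text{so}\qquad B_{\Phi^+}=\mathcal A^{[2-m,m]}_{\Phi^+}.$$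
The family interpolates between $B_\emptyset$, whose cone is free by (F2) below, and the arrangement that we study.

**Step 1: removing the Euler derivation.** Let $\theta_E$ be the Euler derivation of $T$. If $\theta\in D(cB)$, then $\theta(z)=fz$ for some $f$, and $\theta-f\theta_E$ kills $z$. So $D(cB)=T\theta_E\oplus D_0(cB)$ with $D_0(cB)=\{\theta\in D(cB):\theta(z)=0\}$, and $\operatorname{pd}D(cB)=\operatorname{pd}D_0(cB)$. Put
$$M_\Sigma=D_0(cB_\Sigma)\subset\bigoplus_i T\,\partial_{x_i},\qquad M=M_{\Phi^+}.$$
Fewer hyperplanes mean fewer conditions, so $M_\Sigma\subset M_{\Sigma'}$ whenever $\Sigma\subset\Sigma'$.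

**Step 2: setting $z=0$.** If $z\theta'\in M_\Sigma$ with $\theta'\in\bigoplus T\partial_{x_i}$, then $\theta'\in M_\Sigma$, because $z$ is coprime to each $\alpha-jz$. Hence
$$\bar M_\Sigma:=M_\Sigma/zM_\Sigma$$
embeds in $\operatorname{Der}S$ via $z\mapsto0$, and $\bar M_\Sigma\subset\bar M_{\Sigma'}$ for $\Sigma\subset\Sigma'$. As $z$ is regular on $T$ and on $M_\Sigma$, a minimal graded free resolution of $M_\Sigma$ stays exact and minimal after tensoring with $T/z$. Therefore
$$\operatorname{pd}_TM_\Sigma=\operatorname{pd}_S\bar M_\Sigma .\tag{3.1}$$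

**Step 3: an upper bound for $\bar M_\Sigma$.** For $\mu:\Phi^+\to\mathbb Z_{\ge0}$ let
$$D(\Phi,\mu)=\{\theta\in\operatorname{Der}S:\theta(\alpha)\in\alpha^{\mu(\alpha)}S\ \text{ for all }\alpha\in\Phi^+\}.$$
Write $D(2m)$ for constant multiplicity $2m$, and $D(2m-1_\Sigma)$ for multiplicity $2m-1$ on $\Sigma$ and $2m$ elsewhere. If $\theta\in M_\Sigma$, then $\theta(\alpha)$ is divisible by the product of the forms $\alpha-jz$ in $cB_\Sigma$. There are $2m-1$ of them if $\alpha\in\Sigma$ and $2m$ otherwise. Setting $z=0$ gives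
$$\bar M_\Sigma\subset D(2m-1_\Sigma).\tag{3.2}$$

A first hope is that (3.2) is an equality, so that only the multiplicity module has to be studied. Section 1 (where $m=1$, $\Sigma=\Phi^+$) shows where this stops: $D(\Phi,1)$ contains $x\partial_x+y\partial_y$, of degree $1$, but $M$ is generated in degree $2$, so $\bar M$ has no element of degree $1$. Equality does hold when $cB_\Sigma$ is free, by (F3) below.

## 4. Facts about freeness taken as known

**(F0)** (Saito's criterion; Saito, Ziegler.) Elements $\theta_1,\dots,\theta_\ell\in D(\Phi,\mu)$ form a basis iff $\det(\theta_i(x_j))=\lambda\prod_\alpha\alpha^{\mu(\alpha)}$ with $\lambda\in\mathbb K^*$. The analogous statement holds for $D(\mathcal B)$.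

**(F1)** (Terao, Invent. Math. 148 (2002); Yoshinaga, Proc. Japan Acad. 78 (2002).) Over $\mathbb R$, $D(2m)$ is free with basis $\nabla_{\partial_{x_i}}\nabla_D^{-m}E$, all of degree $mh$, where $D$ is the primitive derivation and $\nabla_D^{-m}E$ is $W$-invariant.

**(F2)** (Yoshinaga, Invent. Math. 157 (2004).) $c\mathcal A^{[1-m,m]}_{\Phi^+}$ is free with exponents $1$ and $mh$ ($\ell$ times). We use this only for $A_2$ and $B_2$.

**(F3)** (Ziegler.) If $cB_\Sigma$ is free, then $\bar M_\Sigma=D(2m-1_\Sigma)$. Indeed, let $\theta_1,\dots,\theta_\ell$ be a basis of $M_\Sigma$. Together with $\theta_E$ it is a basis of $D(cB_\Sigma)$, whose determinant is $\pm z\det(\theta_i(x_j))$. By (F0), $\det(\theta_i(x_j))=\lambda\prod(\alpha-jz)$, the product over the hyperplanes other than $z=0$. Setting $z=0$, (F0) shows that the $\bar\theta_i$ form a basis of $D(2m-1_\Sigma)$.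

**(F4)** (Terao's deletion theorem in rank 3.) For $H\in\mathcal C$ let $\mathcal C^H$ be the set of intersections of $H$ with the other members. If $\mathcal C\subset\mathbb K^3$ is free with exponents $(1,d_1,d_2)$ and $|\mathcal C^H|=1+d_i$, then $\mathcal C\setminus H$ is free with exponents $(1,d_i,d_{i'}-1)$, where $\{i,i'\}=\{1,2\}$.

**What we use of (F1).** Put $G=D(2m)$, and let $W$ act on derivations by $(w\theta)(f)=w(\theta(w^{-1}f))$. Over $\mathbb R$ the map $v\mapsto\nabla_{\partial_v}\nabla_D^{-m}E$ is a $W$-isomorphism $V\to G_{mh}$, and $V\cong V^*$ through an invariant inner product. Now $V^*$ and $G_{mh}$ are defined over $\mathbb Q$. The space of $W$-maps between them is cut out by rational linear equations, and the determinant is a polynomial on it that does not vanish identically over $\mathbb R$. So it is nonzero at some rational point: the two representations are isomorphic over $\mathbb Q$. Also $S\otimes G_{mh}\to G$ is an isomorphism over $\mathbb Q$, since it is one over $\mathbb R$. Extending scalars from $\mathbb Q$ to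 $\mathbb K$ gives a $W$-equivariant linear isomorphism
$$\varphi:V^*\to G_{mh},\qquad v\mapsto\varphi_v,$$
that sends bases of $V^*$ to $S$-bases of $G$. In particular $G_{mh-1}=0$.

**Example ($A_2$, $m=1$, $h=3$).** In the coordinates of Section 1 put
$$\varphi_x=x^2(x+2y)\,\partial_x+xy^2\,\partial_y,\qquad \varphi_y=-x^2y\,\partial_x-y^2(y+2x)\,\partial_y .$$
Since $\varphi_x(x+y)=x(x+y)^2$ and $\varphi_y(x+y)=-y(x+y)^2$, both lie in $D(2)$. Their determinant is $-2x^2y^2(x+y)^2$, so they form a basis by (F0). For equivariance, let $s_x$ be the reflection $x\mapsto-x$, $y\mapsto x+y$. We find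
$$(s_x\varphi_x)(x)=-s_x\big(x^2(x+2y)\big)=-x^2(x+2y),\qquad (s_x\varphi_x)(y)=s_x(x(x+y)^2)=-xy^2,$$
so $s_x\varphi_x=-\varphi_x$. Similarly $(s_x\varphi_y)(x)=x^2(x+y)$ and $(s_x\varphi_y)(y)=-(x+y)y^2$, so $s_x\varphi_y=\varphi_x+\varphi_y=\varphi_{x+y}$. Exchanging $x$ and $y$ turns $\varphi_x$ into $-\varphi_y$ and $\varphi_y$ into $-\varphi_x$, so $s_y$ behaves in the same way.

## 5. Dividing $\varphi_\alpha$ by its root

In the example, $\varphi_x$ is divisible by $x$, $\varphi_y$ by $y$, and $\varphi_{x+y}=(x+y)(x^2\partial_x-y^2\partial_y)$ by $x+y$. This is general. For $\alpha\in\Phi$ put $\psi_\alpha=\varphi_\alpha/\alpha$; then $\psi_{-\alpha}=\psi_\alpha$.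

**Lemma 1.** *For $\alpha\in\Phi^+$, $\psi_\alpha\in D(2m-1_{\{\alpha\}})=G+S\psi_\alpha$.*

*Proof.* We first show that $\psi_\alpha$ has polynomial coefficients. By equivariance $s_\alpha\varphi_\alpha=\varphi_{-\alpha}=-\varphi_\alpha$. If $\gamma\in V^*$ and $s_\alpha\gamma=\gamma$, then $s_\alpha(\varphi_\alpha(\gamma))=(s_\alpha\varphi_\alpha)(\gamma)=-\varphi_\alpha(\gamma)$. An $s_\alpha$-anti-invariant polynomial is divisible by $\alpha$. Also $\varphi_\alpha(\alpha)\in\alpha^{2m}S$. As $V^*$ is spanned by $\alpha$ and the $s_\alpha$-fixed forms, $\psi_\alpha\in\operatorname{Der}S$, and $\psi_\alpha(\alpha)\in\alpha^{2m-1}S$.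

For $\beta\in\Phi^+$, $\beta\ne\alpha$, we have $\alpha\,\psi_\alpha(\beta)=\varphi_\alpha(\beta)\in\beta^{2m}S$ with $\alpha$ prime to $\beta$, so $\psi_\alpha(\beta)\in\beta^{2m}S$.

For the equality, complete $\alpha$ to a basis $\alpha,\gamma_2,\dots,\gamma_\ell$ of $V^*$. The determinant of $\psi_\alpha,\varphi_{\gamma_2},\dots,\varphi_{\gamma_\ell}$ is that of a basis of $G$ divided by $\alpha$, so by (F0) these elements form a basis of $D(2m-1_{\{\alpha\}})$. Since $\varphi_\alpha=\alpha\psi_\alpha$, their span is $G+S\psi_\alpha$. $\square$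

**Residues.** To measure how far an element of $F:=D(\Phi,2m-1)$ (constant multiplicity) is from $G$, put
$$r_\alpha(\theta)=\theta(\alpha)/\alpha^{2m-1}\bmod\alpha\ \in S/\alpha\qquad(\theta\in F,\ \alpha\in\Phi^+).$$
These maps are $S$-linear and $\bigcap_\alpha\ker r_\alpha=G$. By Lemma 1, $r_\beta(\psi_\alpha)=0$ for $\beta\ne\alpha$ in $\Phi^+$. Moreover $r_\alpha(\psi_\alpha)\ne0$, since otherwise the nonzero element $\psi_\alpha$ would lie in $G_{mh-1}=0$.

Let $P=\sum_{\alpha\in\Phi^+}S\psi_\alpha$. It contains $G$, because $\alpha\psi_\alpha=\varphi_\alpha$ and $\Phi^+$ spans $V^*$. Apply $(r_\alpha)_\alpha$ to $P$: the kernel is $G$ and the image is $\bigoplus_\alpha S\,r_\alpha(\psi_\alpha)$, with $S\,r_\alpha(\psi_\alpha)\cong S/\alpha$ up to shift because $S/\alpha$ is a domain. Thus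
$$P/G\cong\bigoplus_{\alpha\in\Phi^+}(S/\alpha)(1-mh),\tag{5.1}$$
where the class of $\psi_\alpha$ generates the $\alpha$-summand.

**The guess $\bar M=P$.** In the example,
$$\psi_x=(x^2+2xy)\partial_x+y^2\partial_y,\qquad \psi_y=-x^2\partial_x-(y^2+2xy)\partial_y,\qquad \psi_{x+y}=x^2\partial_x-y^2\partial_y.$$
The reductions of the generators of Section 1 are $\bar\chi_1=\psi_{x+y}$, $\bar\chi_2=x(x+y)\partial_x$ and $\bar\chi_3=y(x+y)\partial_y$. We have $\psi_x+\psi_{x+y}=2\bar\chi_2$ and $\psi_y+\psi_{x+y}=-2\bar\chi_3$. So $\bar M=P$ here, and the relation of Section 1 is $x\psi_x+y\psi_y=(x+y)\psi_{x+y}$, that is, $\varphi_x+\varphi_y=\varphi_{x+y}$.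

If $\bar M=P$ held for every $\Phi$, we would have $\operatorname{pd}\bar M\le1$ always: $G$ is free, so $\operatorname{Ext}^i(P,S)\cong\operatorname{Ext}^i(P/G,S)$ for $i\ge2$, and this is $0$ by (5.1). The next example shows where the guess stops.

**Example ($B_2$, $m=1$, $h=4$).** Take coordinates $u,v$ with positive roots $u,\ v,\ u-v,\ u+v$, all at level $1$. The lines $u=1$, $u-v=1$, $u+v=1$ meet at $(1,0)$, so the field that scales around this point, multiplied by $v-z$ to deal with the fourth line, is tangent to all of them: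
$$(v-z)\big((u-z)\partial_u+v\,\partial_v\big)\in M.$$
It sends $u-z$, $v-z$, $u\pm v-z$ to $(v-z)(u-z)$, $(v-z)v$, $(v-z)(u\pm v-z)$ respectively. Its reduction is $v(u\partial_u+v\partial_v)$, of degree $2$. But $P$ is generated in degree $mh-1=3$. So $\bar M\ne P$.

## 6. One extra generator for each $B_2$-flat

**Where the degree-2 element comes from.** Continue the example, with
$$\varphi_u=u^2(3v^2-u^2)\,\partial_u+2uv^3\,\partial_v,\qquad \varphi_v=2u^3v\,\partial_u+v^2(3u^2-v^2)\,\partial_v .$$
Here $\varphi_u(u\pm v)=-u(u\mp2v)(u\pm v)^2$, and $\varphi_v$ arises from $\varphi_u$ by exchanging $u$ and $v$, so both lie in $D(2)$. Their determinant is $-3u^2v^2(u^2-v^2)^2$, so (F0) applies, and the parities of the coefficients together with the exchange symmetry give equivariance. Dividing $\varphi_u\mp\varphi_v$ by $u\mp v$,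
$$\psi_{u-v}=-u^2(u+3v)\partial_u-v^2(v+3u)\partial_v,\qquad \psi_{u+v}=-u^2(u-3v)\partial_u-v^2(v-3u)\partial_v .$$
Hence $\psi_{u-v}-\psi_{u+v}=-6uv(u\partial_u+v\partial_v)$. This is divisible by the short root $u$, and the quotient is $-6$ times the element that we missed. The general construction copies this division.

**Notation.** A codimension-2 flat $X$ of $\Phi$ is a codimension-2 subspace of $V$ cut out by roots. Let $I_X\subset S$ be its prime ideal and $\Phi_X=\Phi\cap I_X$. Let $\mathcal X$ be the set of those $X$ for which $\Phi_X$ has type $B_2$; we call them $B_2$-flats. For $X\in\mathcal X$ let $a$ (long) and $b$ (short) be the simple roots of $\Phi_X\cap\Phi^+$, and put $\sigma=a+b$, $\delta=a+2b$. Then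
$$\Phi_X\cap\Phi^+=\{a,b,\sigma,\delta\},\quad a=\sigma-b,\quad\delta=\sigma+b,\quad s_\sigma(a)=-\delta,\quad I_X=(\sigma,b).$$
In the example $\sigma=u$, $b=v$, $a=u-v$, $\delta=u+v$. Put
$$\omega_X=(\psi_a-\psi_\delta)/\sigma .$$

**Lemma 2.** *$\omega_X\in D(2m-1_{\{a,\sigma,\delta\}})$, and*
$$\sigma\,\omega_X=\psi_a-\psi_\delta,\qquad b\,\omega_X=\psi_a+\psi_\delta-2\psi_\sigma.\tag{6.1}$$

*Proof.* We have $s_\sigma\psi_a=\varphi_{-\delta}/(-\delta)=\psi_\delta$, so $\eta:=\psi_a-\psi_\delta$ satisfies $s_\sigma\eta=-\eta$. If $s_\sigma\gamma=\gamma$, then $\eta(\gamma)$ is anti-invariant, hence divisible by $\sigma$. By Lemma 1, $\eta(\sigma)\in\sigma^{2m}S$. So $\omega_X\in\operatorname{Der}S$ and $\omega_X(\sigma)\in\sigma^{2m-1}S$. For $\beta\in\Phi^+\setminus\{\sigma\}$, $\sigma\,\omega_X(\beta)=\eta(\beta)$ lies in $\beta^{2m}S$, or in $\beta^{2m-1}S$ if $\beta\in\{a,\delta\}$, and $\sigma$ is prime to $\beta$. This proves membership.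

The first formula in (6.1) is the definition. For the second, linearity of $\varphi$ gives
$$a\psi_a+\delta\psi_\delta=\varphi_a+\varphi_\delta=\varphi_{2\sigma}=2\sigma\psi_\sigma .$$
Insert $a=\sigma-b$ and $\delta=\sigma+b$ to get $\sigma(\psi_a+\psi_\delta-2\psi_\sigma)=b(\psi_a-\psi_\delta)=\sigma\, b\,\omega_X$, and cancel $\sigma$. $\square$

By (6.1), $I_X\omega_X\subset P$. Set
$$N=P+\sum_{X\in\mathcal X}S\,\omega_X\subset F .$$

**Lemma 3.** *Let $\mathfrak p$ be a prime of $S$ and $X\in\mathcal X$. If $I_X\subset\mathfrak p$ then $\omega_X\notin P_{\mathfrak p}$; if $I_X\not\subset\mathfrak p$ then $\omega_X\in P_{\mathfrak p}$. Moreover $N/P\cong\bigoplus_{X\in\mathcal X}(S/I_X)(2-mh)$, generated by the classes of the $\omega_X$.*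

*Proof.* Let $I_X\subset\mathfrak p$ and suppose $\omega_X=\sum_\alpha g_\alpha\psi_\alpha$ in $P_{\mathfrak p}$. Apply the localized residue $r_a$ to $\sigma\omega_X=\psi_a-\psi_\delta$. This gives $\sigma g_a\,r_a(\psi_a)=r_a(\psi_a)\ne0$ in the domain $(S/a)_{\mathfrak p}$, which is not zero since $a\in\mathfrak p$. So $\sigma g_a=1$ there, which contradicts $\sigma\in\mathfrak p$.

If $I_X\not\subset\mathfrak p$, some element of $I_X$ is a unit in $S_{\mathfrak p}$, and $I_X\omega_X\subset P$ gives $\omega_X\in P_{\mathfrak p}$.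

For the last claim, $\bigoplus_XS/I_X\to N/P$, sending generators to the classes of the $\omega_X$, is well defined and surjective. For injectivity let $\sum_Xg_X\omega_X\in P$ and localize at $\mathfrak p=I_{X_0}$. For $X\ne X_0$ we have $I_X\not\subset I_{X_0}$, so $\omega_X\in P_{\mathfrak p}$, and therefore $g_{X_0}\omega_{X_0}\in P_{\mathfrak p}$. As $\omega_{X_0}\notin P_{\mathfrak p}$, $g_{X_0}$ is not a unit in $S_{\mathfrak p}$, that is, $g_{X_0}\in I_{X_0}$. The shift records $\deg\omega_X=mh-2$. $\square$

## 7. The second Ext module becomes linear algebra on roots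

For $X\in\mathcal X$ let
$$v_X=[a]+[\delta]-2[\sigma]\in\mathbb K^{\Phi^+},$$
the vector that records the relation $a+\delta-2\sigma=0$ among the roots of $X$.

**Lemma 4.** *$\operatorname{pd}N\le2$, so $\operatorname{Ext}^i_S(N,S)=0$ for $i\ge3$. For a prime $\mathfrak p$, $\operatorname{Ext}^2_S(N,S)_{\mathfrak p}=0$ iff the vectors $v_X$ with $I_X\subset\mathfrak p$ are linearly independent.*

*Proof.* **Step 1: pass to $Q=N/G$.** As $G$ is free, $\operatorname{Ext}^i(N,S)\cong\operatorname{Ext}^i(Q,S)$ for $i\ge2$.

**Step 2: a resolution of $Q$.** There is an exact sequence $0\to P/G\to Q\to N/P\to0$ whose ends are known by (5.1) and Lemma 3. We combine the resolutions $S\rho_\alpha\xrightarrow{\alpha}Se_\alpha$ of the $S/\alpha$ with the Koszul resolutions of the $S/(\sigma,b)$. Ignoring degree shifts, consider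
$$0\to\bigoplus_XS\,1_X\to\bigoplus_\alpha S\rho_\alpha\oplus\bigoplus_X(S\epsilon^1_X\oplus S\epsilon^2_X)\to\bigoplus_\alpha Se_\alpha\oplus\bigoplus_XSw_X\to Q\to0$$
with $e_\alpha\mapsto\psi_\alpha$, $w_X\mapsto\omega_X$ and
$$\rho_\alpha\mapsto\alpha e_\alpha,\qquad\epsilon^1_X\mapsto\sigma w_X-e_a+e_\delta,\qquad\epsilon^2_X\mapsto bw_X-e_a-e_\delta+2e_\sigma,$$
$$1_X\mapsto b\,\epsilon^1_X-\sigma\,\epsilon^2_X-(\rho_a+\rho_\delta-2\rho_\sigma).$$
This is a complex: the images of $\rho_\alpha,\epsilon^1_X,\epsilon^2_X$ vanish in $Q$ because $\alpha\psi_\alpha=\varphi_\alpha\in G$ and by (6.1), and the composite on $1_X$ vanishes because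
$$b(\sigma w_X-e_a+e_\delta)-\sigma(bw_X-e_a-e_\delta+2e_\sigma)=(\sigma-b)e_a+(\sigma+b)e_\delta-2\sigma e_\sigma=ae_a+\delta e_\delta-2\sigma e_\sigma .$$
The part spanned by the $\rho_\alpha,e_\alpha$, augmented by $P/G$, is an exact subcomplex. The quotient complex is the sum of the Koszul resolutions augmented by $N/P$, also exact. By the long exact homology sequence the whole complex is exact. So $\operatorname{pd}Q\le2$, and since $G$ is free, $\operatorname{pd}N\le2$.

**Step 3: dualize.** $\operatorname{Ext}^2(Q,S)$ is the cokernel of the dual of the left map. Dually, $\epsilon^1_X$ and $\epsilon^2_X$ contribute $b$ and $-\sigma$ in the $X$-component, which turns $S$ into $S/I_X$. Each $\rho_\alpha$ contributes minus the $\alpha$-coordinates of the $v_X$. Hence, up to shift, $\operatorname{Ext}^2(N,S)$ is the cokernel of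
$$\Lambda:\bigoplus_\alpha S\to\bigoplus_XS/I_X,\qquad(g_\alpha)\mapsto(g_a+g_\delta-2g_\sigma)_X .$$

**Step 4: localize.** At $\mathfrak p$ only the summands with $I_X\subset\mathfrak p$ survive. By Nakayama, $(\operatorname{coker}\Lambda)_{\mathfrak p}=0$ iff $\Lambda\otimes\kappa(\mathfrak p)$ is surjective, that is, iff the matrix with rows $v_X$ ($I_X\subset\mathfrak p$) has full row rank over the residue field $\kappa(\mathfrak p)$. Its entries are rational, so this means linear independence of these $v_X$. $\square$

For $\Phi=B_2$ there is one nonzero vector and $\operatorname{Ext}^2(N,S)=0$. For $B_3$ and $C_3$ there are three vectors, which are independent; this is worked out in Section 11. In $F_4$ there will be eighteen.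

Two tasks remain: relate $N$ to $\bar M$, and study the $v_X$ for $F_4$. The first starts in rank two.

## 8. Rank two, by removing one line at a time

In rank two we delete lines from the free arrangement of (F2). All deletions except the last keep freeness. For the last one we need to know exactly how much the derivation module grows.

**Setting.** Let $\mathcal C$ be a central arrangement in $\mathbb K^3$, $H\in\mathcal C$, $\mathcal C'=\mathcal C\setminus H$, $R=\mathbb K[y_1,y_2,y_3]$ with irrelevant ideal $\mathfrak m$. For $Y\in\mathcal C^H$ let $\beta_Y\in R/\alpha_H$ be a linear form that defines $Y$ in $H$, let $\mathcal C_Y=\{K\in\mathcal C:K\supset Y\}$, and put $\pi=\prod_{Y\in\mathcal C^H}\beta_Y^{|\mathcal C_Y|-2}$. Each $K\in\mathcal C'$ contains exactly one $Y\in\mathcal C^H$, so $\sum_Y(|\mathcal C_Y|-1)=|\mathcal C'|$ and $\deg\pi=|\mathcal C'|-|\mathcal C^H|$.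

**Lemma 5.** *For $\theta\in D(\mathcal C')$ one has $\theta(\alpha_H)\in\pi\,(R/\alpha_H)$. If $\mathcal C$ is free, the sequence*
$$0\to D(\mathcal C)\to D(\mathcal C')\xrightarrow{\ \theta\mapsto\theta(\alpha_H)\ }\pi\,(R/\alpha_H)\to0$$
*is exact.*

*Proof.* **Step 1: divisibility.** Let $\mathcal C_Y=\{H,H_1,\dots,H_s\}$ and choose a linear form $w$ that completes $\alpha_{H_1},\alpha_H$ to a coordinate system. In these coordinates let $\partial$ be the constant derivation with $\partial\alpha_{H_1}=0$, $\partial\alpha_H=1$, $\partial w=0$, and put $\eta_Y=\prod_{i\ge2}\alpha_{H_i}\,\partial$. The elements $\theta_E,\eta_Y,\partial_w$ lie in $D(\{H_1,\dots,H_s\})$. Their determinant in the coordinates $\alpha_{H_1},\alpha_H,w$ is $\prod_{i\ge1}\alpha_{H_i}$, so by (F0) they form a basis. Now $\theta_E(\alpha_H)=\alpha_H$ and $\partial_w\alpha_H=0$. Hence for $\theta\in D(\mathcal C')\subset D(\{H_1,\dots,H_s\})$ the class of $\theta(\alpha_H)$ in $R/\alpha_H$ is divisible by $\prod_{i\ge2}\alpha_{H_i}|_H=\text{const}\cdot\beta_Y^{s-1}$, with a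 nonzero constant, and $s-1=|\mathcal C_Y|-2$. Different $\beta_Y$ are coprime. The first claim follows. The kernel of the map is $D(\mathcal C)$ by definition.

**Step 2: surjectivity away from $\mathfrak m$.** Let $\mathfrak p\ne\mathfrak m$ be a prime containing $\alpha_H$, and let $g$ be the product of the $\alpha_K$ with $K\in\mathcal C'$, $\alpha_K\notin\mathfrak p$. If no $K\in\mathcal C'$ has $\alpha_K\in\mathfrak p$, choose a constant derivation with value $1$ on $\alpha_H$. Then $g$ times it lies in $D(\mathcal C')$ and maps to the unit $g$ of $(R/\alpha_H)_{\mathfrak p}$. Otherwise $\mathfrak p$ contains exactly a 2-dimensional space of linear forms, since a third independent one would give $\mathfrak p=\mathfrak m$. This space defines some $Y\in\mathcal C^H$, and the $K\in\mathcal C'$ with $\alpha_K\in\mathfrak p$ are $H_1,\dots,H_s$. So $g\eta_Y\in D(\mathcal C')$, and its image is a unit times $\beta_Y^{s-1}$, hence a unit times $\pi$, because $\beta_{Y'}\notin\mathfrak p$ for $Y'\ne Y$. In both cases the map is surjective at $\mathfrak p$.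 So the cokernel $Q'$ of $D(\mathcal C')\to\pi(R/\alpha_H)$ has finite length.

**Step 3: the cokernel vanishes.** Let $I=D(\mathcal C')/D(\mathcal C)$. The module $D(\mathcal C')$ has depth at least $2$, by the argument of Section 2, and $D(\mathcal C)$ is free of depth $3$, so $H^1_{\mathfrak m}(I)=0$ because it sits between $H^1_{\mathfrak m}(D(\mathcal C'))=0$ and $H^2_{\mathfrak m}(D(\mathcal C))=0$. From $0\to I\to\pi(R/\alpha_H)\to Q'\to0$ and $H^0_{\mathfrak m}(\pi(R/\alpha_H))=0$ we get $Q'=H^0_{\mathfrak m}(Q')\hookrightarrow H^1_{\mathfrak m}(I)=0$. $\square$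

**Lemma 6.** *(i) For $\Phi$ of type $A_2$: $\bar M=P=\sum_{\gamma\in\Phi^+}D(2m-1_{\{\gamma\}})$.*

*(ii) For $\Phi$ of type $B_2$ with $\Phi^+=\{a,b,\sigma,\delta\}$ as in Section 6 and $\omega=\omega_{\{0\}}$: $D(2m-1_{\{a,\sigma,\delta\}})=\bar M_{\{a,\sigma,\delta\}}\subset\bar M$, $P=\sum_\gamma D(2m-1_{\{\gamma\}})$, $\bar M=P+S\omega$, and $\bar M/P$ is one-dimensional over $\mathbb K$.*

*Proof.* By Lemma 1, $\sum_\gamma D(2m-1_{\{\gamma\}})=G+P=P$ in both cases.

**How the deletions are counted.** Let $H$ be an affine line of the current arrangement $B$. On $H$ there is one point at infinity, where the lines parallel to $H$ also meet it, and a number $\nu$ of affine intersection points with the other lines. So $|cB^H|=1+\nu$. We list pairs of exponents of $D_0$. A deletion by (F4) needs $\nu$ equal to one of the two exponents; the other one then drops by $1$. Intervals are integer intervals for a parameter $t$ on $H$.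

**(i), Step 1: two free deletions.** Let $\alpha,\beta$ be the simple roots and $\delta=\alpha+\beta$. Start with $(3m,3m)$ from (F2), where $h=3$.

* Delete $\delta=1-m$, with $t=\alpha$. The lines $\alpha=i$ give $[1-m,m]$. On $H$ we have $\beta=1-m-t$, so the lines $\beta=i$ give $[1-2m,0]$. The union is $[1-2m,m]$, so $\nu=3m$. New exponents: $(3m,3m-1)$.
* Delete $\alpha=1-m$, with $t=\beta$. The lines $\beta=i$ give $[1-m,m]$. On $H$, $\delta=1-m+t$, and $\delta\in[2-m,m]$ gives $[1,2m-1]$. The union is $[1-m,2m-1]$, so $\nu=3m-1$. New exponents: $(3m-1,3m-1)$.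

So $cB_{\{\delta,\alpha\}}$ is free, and $\bar M_{\{\delta,\alpha\}}=D(2m-1_{\{\delta,\alpha\}})$ by (F3). This module equals $S\psi_\delta+S\psi_\alpha$ by (F0), since both elements lie in it and $\det(\psi_\delta,\psi_\alpha)=\det(\varphi_\delta,\varphi_\alpha)/(\delta\alpha)$.

**(i), Step 2: the last deletion.** Now delete $H:\beta=1-m$, with $t=\alpha$. The lines $\alpha\in[2-m,m]$ give $[2-m,m]$, and $\delta\in[2-m,m]$ gives $[1,2m-1]$. The union is $[2-m,2m-1]$, so $\nu=3m-2$. In Lemma 5 with $\mathcal C=cB_{\{\delta,\alpha\}}$ we have $|\mathcal C'|=6m-2$ and $|\mathcal C^H|=3m-1$, so $\deg\pi=3m-1$. As $\theta_E(\alpha_H)=\alpha_H$, the sequence of Lemma 5 restricts to $D_0$: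
$$M/M_{\{\delta,\alpha\}}\cong(T/\alpha_H)(-(3m-1)).$$
This is generated by the class of some homogeneous $\chi\in M\setminus M_{\{\delta,\alpha\}}$ of degree $3m-1$. In particular $M_{3m-2}=(M_{\{\delta,\alpha\}})_{3m-2}$.

**(i), Step 3: identify $\bar\chi$.** By (3.2), $\bar\chi\in F$. It has the same degree $3m-1=mh-1$ as $\psi_\beta$. The graded pieces of $S/\beta$, a polynomial ring in one variable, are one-dimensional, and $r_\beta(\psi_\beta)\ne0$. So $r_\beta(\bar\chi)=\lambda\,r_\beta(\psi_\beta)$ with $\lambda\in\mathbb K$, and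
$$\bar\chi-\lambda\psi_\beta\in D(2m-1_{\{\delta,\alpha\}})=\bar M_{\{\delta,\alpha\}} .$$
Suppose $\lambda=0$. Then $\chi=\chi'+z\chi''$ with $\chi'\in M_{\{\delta,\alpha\}}$ homogeneous of degree $3m-1$. Now $z\chi''=\chi-\chi'\in M$ gives $\chi''\in M_{3m-2}\subset M_{\{\delta,\alpha\}}$, so $\chi\in M_{\{\delta,\alpha\}}$, a contradiction. So $\lambda\ne0$ and $\bar M=\bar M_{\{\delta,\alpha\}}+S\bar\chi=S\psi_\delta+S\psi_\alpha+S\psi_\beta=P$.

**(ii), Step 1: three free deletions.** Start with $(4m,4m)$ from (F2), where $h=4$.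

* Delete $\delta=1-m$, with $t=b$. From $b$: $[1-m,m]$. From $\sigma=1-m-t$: $[1-2m,0]$. From $a=1-m-2t$: $2t\in[1-2m,0]$; the integral $t$ are already counted, and the $m$ half-odd ones with $2t\in[1-2m,-1]$ are new. So $\nu=3m+m=4m$. New exponents: $(4m,4m-1)$.
* Delete $\sigma=1-m$, with $t=b$. From $b$: $[1-m,m]$. From $a=1-m-t$: $[1-2m,0]$. From $\delta=1-m+t\in[2-m,m]$: $[1,2m-1]$. The union is $[1-2m,2m-1]$, so $\nu=4m-1$. New exponents: $(4m-1,4m-1)$.
* Delete $a=1-m$, with $t=b$. From $b$: $[1-m,m]$. From $\sigma=1-m+t\in[2-m,m]$: $[1,2m-1]$. From $\delta=1-m+2t\in[2-m,m]$: $2t\in[1,2m-1]$, which adds $m$ half-odd values. So $\nu=(3m-1)+m=4m-1$. New exponents: $(4m-1,4m-2)$.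

So $cB_{\{\delta,\sigma,a\}}$ is free, and $\bar M_{\{a,\sigma,\delta\}}=D(2m-1_{\{a,\sigma,\delta\}})$ by (F3); it is contained in $\bar M$. It equals $S\omega+S\psi_\delta$ by (F0), since both elements lie in it (Lemmas 1 and 2) and
$$\det(\omega,\psi_\delta)=\det(\psi_a,\psi_\delta)/\sigma=\det(\varphi_a,\varphi_\delta)/(a\delta\sigma).$$

**(ii), Step 2: the last deletion.** Delete $H:b=1-m$, with $t=a$. From $a$: $[2-m,m]$. From $\sigma=t+1-m$: $[1,2m-1]$. From $\delta=t+2-2m$: $[m,3m-2]$. The union is $[2-m,3m-2]$, so $\nu=4m-3$. Here $|\mathcal C'|=8m-3$ and $|\mathcal C^H|=4m-2$, so $\deg\pi=4m-1=\deg\psi_b$. As in (i), $M$ is generated by $M_{\{a,\sigma,\delta\}}$ and some homogeneous $\chi\notin M_{\{a,\sigma,\delta\}}$ of degree $4m-1$, and $M_{4m-2}=(M_{\{a,\sigma,\delta\}})_{4m-2}$. Step 3 of (i) applies word for word with $r_b$ and $\psi_b$: $\bar\chi-\lambda\psi_b\in D(2m-1_{\{a,\sigma,\delta\}})=\bar M_{\{a,\sigma,\delta\}}$; if $\lambda=0$, then $\chi=\chi'+z\chi''$ with $\chi'\in M_{\{a,\sigma,\delta\}}$ and $\chi''\in M_{4m-2}\subset M_{\{a,\sigma,\delta\}}$,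 so $\chi\in M_{\{a,\sigma,\delta\}}$, a contradiction. Hence
$$\bar M=S\omega+S\psi_\delta+S\psi_b .$$

**(ii), Step 3: compare with $P$.** By (6.1), $\psi_a=\psi_\delta+\sigma\omega$ and $2\psi_\sigma=\psi_a+\psi_\delta-b\omega$ lie in $S\omega+S\psi_\delta$. So $\bar M=P+S\omega$. By Lemma 3 with $I_{\{0\}}=(\sigma,b)$ the irrelevant ideal, $\bar M/P\cong S/(\sigma,b)$ up to shift, which is one-dimensional. $\square$

## 9. Agreement in codimension two, and what depth adds

**Localization.** For a prime $\mathfrak p\subset S$ put $U=\mathfrak p\cap V^*$ and $\Phi_{\mathfrak p}=\Phi\cap U$. This is a root subsystem with positive system $\Phi^+_{\mathfrak p}=\Phi^+\cap U$ and rank at most $\dim U\le\operatorname{ht}\mathfrak p$. Let $M^{(\mathfrak p)}_\Sigma$ be defined like $M_\Sigma$, but using only the hyperplanes with $\alpha\in\Phi_{\mathfrak p}$. Then $M_\Sigma\subset M_\Sigma^{(\mathfrak p)}$, and $g\,M_\Sigma^{(\mathfrak p)}\subset M_\Sigma$, where $g$ is the product of the other forms $\alpha-jz$. The reduction $\bar g$ is a product of roots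 outside $\mathfrak p$. Hence $(\bar M_\Sigma)_{\mathfrak p}=(\bar M_\Sigma^{(\mathfrak p)})_{\mathfrak p}$. In the same way $D(\Phi,\mu)_{\mathfrak p}=D(\Phi_{\mathfrak p},\mu)_{\mathfrak p}$.

Let $S'=\operatorname{Sym}(\operatorname{span}\Phi_{\mathfrak p})\subset S$ and choose coordinates $w$ complementary to $\operatorname{span}\Phi_{\mathfrak p}$. The defining conditions only involve the values of derivations on $\operatorname{span}\Phi_{\mathfrak p}$, and divisibility by a form from $S'[z]$ can be checked on each coefficient of a monomial in the $w$'s. So each of the modules $M^{(\mathfrak p)}_\Sigma$, $D(\Phi_{\mathfrak p},\mu)$ is the corresponding module for $\Phi_{\mathfrak p}$ in its span, extended to the larger polynomial ring, plus the free module on the $\partial_w$. This passes to $\bar M^{(\mathfrak p)}_\Sigma$.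

**Lemma 7.** *Let $\ell\ge3$ and $\operatorname{ht}\mathfrak p\le2$. Then $\bar M_{\mathfrak p}=N_{\mathfrak p}$.*

*Proof.* If $\alpha\notin\mathfrak p$, then $\psi_\alpha=\varphi_\alpha/\alpha\in G_{\mathfrak p}$. So Lemma 1 gives
$$P_{\mathfrak p}=G_{\mathfrak p}+\sum_{\alpha\in\Phi^+_{\mathfrak p}}D(\Phi_{\mathfrak p},2m-1_{\{\alpha\}})_{\mathfrak p},\tag{9.1}$$
a description that no longer involves $\varphi$. Since $\Phi_{\mathfrak p}=\Phi\cap\operatorname{span}\Phi_{\mathfrak p}$, its Dynkin diagram is a subdiagram of that of $\Phi$ for a suitable choice of simple roots. A triple bond occurs only in $G_2$. As $\Phi$ is irreducible of rank at least $3$, $\Phi_{\mathfrak p}$ has type $\emptyset$, $A_1$, $A_1^2$, $A_2$ or $B_2$.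

**Types $\emptyset,A_1,A_1^2$.** The roots in $\Phi^+_{\mathfrak p}$ are part of a coordinate system, and $M^{(\mathfrak p)}$ is generated by the $\partial_w$ and the $\prod_{j=2-m}^m(\alpha-jz)\,\partial_\alpha$. So $\bar M_{\mathfrak p}$ is generated by the $\partial_w$ and the $\alpha^{2m-1}\partial_\alpha$. By (9.1), $P_{\mathfrak p}$ is generated by the same elements; in type $\emptyset$ everything is $(\operatorname{Der}S)_{\mathfrak p}$. No $I_X$ with $X\in\mathcal X$ lies in $\mathfrak p$, so $N_{\mathfrak p}=P_{\mathfrak p}$ by Lemma 3.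

**Type $A_2$.** Lemma 6(i) for $\Phi_{\mathfrak p}$, extended to $S$, together with (9.1) gives $\bar M_{\mathfrak p}=P_{\mathfrak p}$. As $\operatorname{ht}\mathfrak p\le2$, $\mathfrak p$ is generated by $\operatorname{span}\Phi_{\mathfrak p}$. If $I_X\subset\mathfrak p$ with $X\in\mathcal X$, then $I_X=\mathfrak p$ and $\Phi_{\mathfrak p}$ would have type $B_2$. So again $N_{\mathfrak p}=P_{\mathfrak p}$.

**Type $B_2$.** Now $\mathfrak p=I_X$ with $X\in\mathcal X$. Lemma 6(ii), extended to $S$, and (9.1) give $P_{\mathfrak p}\subset\bar M_{\mathfrak p}$. The quotient is the localization at $I_X$ of $S\otimes_{S'}\mathbb K=S/I_X$, so it is one-dimensional over $\kappa(\mathfrak p)$. Moreover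
$$\omega_X\in D(\Phi_{\mathfrak p},2m-1_{\{a,\sigma,\delta\}})_{\mathfrak p}\subset\bar M_{\mathfrak p}$$
by Lemma 2 and Lemma 6(ii), and $\omega_X\notin P_{\mathfrak p}$ by Lemma 3. So $\bar M_{\mathfrak p}=P_{\mathfrak p}+S_{\mathfrak p}\omega_X$. For $X'\ne X$ we have $\omega_{X'}\in P_{\mathfrak p}$. Hence $\bar M_{\mathfrak p}=N_{\mathfrak p}$. $\square$

Agreement at primes of height at most $2$ does not by itself imply $\bar M=N$. It gives an inclusion as soon as the *larger* module has enough depth.

**Lemma 8.** *Let $A_1,A_2$ be finitely generated $S$-submodules of $\operatorname{Der}S\otimes\operatorname{Frac}S$. Suppose $(A_1)_{\mathfrak p}\subset(A_2)_{\mathfrak p}$ for all $\mathfrak p$ with $\operatorname{ht}\mathfrak p\le2$, and $\operatorname{depth}(A_2)_{\mathfrak q}\ge2$ for all $\mathfrak q$ with $\operatorname{ht}\mathfrak q\ge3$. Then $A_1\subset A_2$. The depth condition holds if $0\neq A_2$ and $\operatorname{pd}A_2\le1$.*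

*Proof.* Suppose $A_1\not\subset A_2$ and let $\mathfrak q$ be an associated prime of $(A_1+A_2)/A_2$. By the first hypothesis $\operatorname{ht}\mathfrak q\ge3$. As $A_1+A_2$ is torsion-free, $H^0_{\mathfrak q}((A_1+A_2)_{\mathfrak q})=0$. So
$$0\ne H^0_{\mathfrak q}\big(((A_1+A_2)/A_2)_{\mathfrak q}\big)\hookrightarrow H^1_{\mathfrak q}((A_2)_{\mathfrak q})=0,$$
a contradiction. The last sentence is Auslander–Buchsbaum: $\operatorname{depth}(A_2)_{\mathfrak q}\ge\operatorname{ht}\mathfrak q-1\ge2$. $\square$

So if $\operatorname{pd}\bar M\le1$, then $N\subset\bar M$. For a contradiction we want the opposite inclusion together with $\operatorname{pd}N=2$. By Lemma 4, both are questions about the vectors $v_X$.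

## 10. Eighteen vectors in a space of dimension seventeen

From now on $\Phi=F_4$, with $e_1,\dots,e_4$ orthonormal. The long roots are $\pm e_i\pm e_j$ ($i<j$), and the short roots are $\pm e_i$ and $\frac12(\pm1,\pm1,\pm1,\pm1)$. Then $|\Phi^+|=24$, with $12$ long and $12$ short roots, and $\Phi^+$ is arbitrary.

**Lemma 9.** *The vectors $v_X$, $X\in\mathcal X$, are linearly dependent. Hence $\operatorname{Ext}^2(N,S)\ne0$.*

*Proof.* **Step 1: count the $B_2$-flats.** The $12$ positive short roots split into three *frames* of $4$ mutually orthogonal roots: those on the lines of the $e_i$, those on the lines of $\frac12\varepsilon$, $\varepsilon\in\{\pm1\}^4$, with an even number of minus signs, and those with an odd number. Two sign vectors of the same parity that are not proportional differ in exactly two places, so they are orthogonal. Short roots from different frames have inner product $\pm\frac12$: $e_i$ and $\frac12\varepsilon$ clearly do, and sign vectors of different parity differ in $1$ or $3$ places.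

If $\tau\ne\tau'$ are in the same frame, then $\tau\pm\tau'$ are long roots: $e_i\pm e_j$ up to signs in the first frame, and half the sum or difference of sign vectors that differ in exactly two places in the others. So $\operatorname{span}(\tau,\tau')\cap\Phi$ is a reduced crystallographic rank-two system with two roots at an angle of $45^\circ$, that is, of type $B_2$. Conversely, the two positive short roots of a $B_2$-flat are orthogonal, hence in one frame, and they span the space of linear forms vanishing on it. So
$$|\mathcal X|=3\binom42=18 .$$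

**Step 2: three coordinates that are always zero.** Choose a rational point $x_0$ at which all positive roots are positive, and in each frame $f$ choose $\tau_f\in f$ with minimal value at $x_0$. For $X\in\mathcal X$ the roots $\sigma_X$ and $b_X$ are in the same frame, and $\sigma_X(x_0)-b_X(x_0)=a_X(x_0)>0$. So $\sigma_X\ne\tau_f$ for every $f$. The support of $v_X$ consists of two long roots and $\sigma_X$. Hence $v_X$ has coordinate $0$ at $\tau_f$ for all three frames.

**Step 3: four more equations.** Since $a+\delta-2\sigma=0$, all $18$ vectors lie in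
$$\Big\{c\in\mathbb K^{\Phi^+}:\ c_{\tau_f}=0\ \text{for the three frames } f,\quad\sum_\alpha c_\alpha\,\alpha=0\Big\}.$$
The remaining $21$ positive roots include all long ones, which span $V^*$. So the last condition amounts to four independent equations, and this space has dimension $21-4=17<18$. The $v_X$ are dependent. Lemma 4 with $\mathfrak p$ the irrelevant ideal, which contains all $I_X$, gives $\operatorname{Ext}^2(N,S)\ne0$. $\square$

Within one frame the $v_X$ are independent: a long root of the form $\pm\tau\pm\tau'$ determines its pair $\{\tau,\tau'\}$ in the frame, so different pairs use different long roots. The six pairs of a frame therefore account for all $12$ positive long roots, and each positive long root occurs in three of the $v_X$, once for each frame.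

## 11. Height three, and the contradiction

**Lemma 10.** *If $\operatorname{ht}\mathfrak q=3$, then $\operatorname{Ext}^2(N,S)_{\mathfrak q}=0$.*

*Proof.* By Lemma 4 we need that the $v_X$ with $I_X\subset\mathfrak q$ are independent. This is clear if there is at most one such $X$. Suppose $X\ne X'$ both occur. Then $I_X+I_{X'}$ is generated by at least $3$ independent linear forms and is contained in $\mathfrak q$. So it is generated by exactly three, and $\mathfrak q=I_X+I_{X'}$. Thus $\Phi_{\mathfrak q}$ is a root system of rank $3$, and it has at least two $B_2$-flats.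

A reducible system of rank $3$ has at most one: a $B_2$ inside $A_1\times\Psi$ with $\operatorname{rank}\Psi=2$ must be $\Psi$ itself. The system $A_3$ has none, since all its roots have the same length. So $\Phi_{\mathfrak q}$ is $B_3$ (roots $\pm y_i$, $\pm y_i\pm y_j$) or $C_3$ (roots $\pm2y_i$, $\pm y_i\pm y_j$). A $B_2$-flat contains two orthogonal short roots whose sum and difference are long, and two orthogonal long roots. Looking at the short roots in $B_3$ and at the long ones in $C_3$, we see that the $B_2$-flats are those given by the spans of $y_i,y_j$, $i<j$.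

* In $B_3$, the long roots of the flat $(ij)$ are $\pm y_i\pm y_j$. They lie in no other $B_2$-flat, and $v_X$ has coefficient $1$ at its positive long roots.
* In $C_3$, $\sigma_X$ is one of the short roots $\pm y_i\pm y_j$. These lie in no other $B_2$-flat, and $v_X$ has coefficient $-2$ at $\sigma_X$.

So each $v_X$ has a nonzero coordinate at a root where the others vanish, and the $v_X$ are independent. $\square$

**Proof of the Theorem.** Suppose $\operatorname{pd}_TD(c\mathcal A)\le1$. By Step 1 of Section 3 and (3.1), $\operatorname{pd}_S\bar M=\operatorname{pd}_TM\le1$.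

**Step 1: $N\subset\bar M$.** Lemma 7 gives $N_{\mathfrak p}=\bar M_{\mathfrak p}$ for $\operatorname{ht}\mathfrak p\le2$, and $\operatorname{pd}\bar M\le1$. Apply Lemma 8 with $A_1=N$, $A_2=\bar M$.

**Step 2: $\bar M\subset N$.** We check the depth condition of Lemma 8 for $A_2=N$; the ring $S$ has four variables, so only heights $3$ and $4$ matter. If $\operatorname{ht}\mathfrak q=3$, Lemmas 4 and 10 give $\operatorname{Ext}^i(N,S)_{\mathfrak q}=0$ for $i\ge2$. So $\operatorname{pd}N_{\mathfrak q}\le1$ and $\operatorname{depth}N_{\mathfrak q}\ge3-1=2$. If $\operatorname{ht}\mathfrak q=4$, then $\operatorname{pd}N\le2$ by Lemma 4 gives $\operatorname{depth}N_{\mathfrak q}\ge4-2=2$. Lemma 7 supplies the agreement at height at most $2$, and Lemma 8 with $A_1=\bar M$, $A_2=N$ gives $\bar M\subset N$.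

**Step 3: the contradiction.** By Steps 1 and 2, $\bar M=N$. So $\operatorname{pd}N\le1$ and $\operatorname{Ext}^2(N,S)=0$. This contradicts Lemma 9. Hence $\operatorname{pd}_{S[z]}D(c\mathcal A)\ge2$ for $\Phi=F_4$ and $\mathcal A=\mathcal A^{[-k,k+2]}_{\Phi^+}$, for every $k\ge0$, and the conjecture is disproved. $\blacksquare$
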